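
\newtheorem{theorem}{Theorem}
\newtheorem{proposition}{Proposition}[section]
\newtheorem{lemma}[proposition]{Lemma}
\theoremstyle{remark}
\newtheorem{remark}[proposition]{Remark}

\numberwithin{equation}{section}

\title{Foliations of $S^7$ with less volume than the Hopf fibration}


\begin{abstract}
The volume of an oriented foliation of a Riemannian manifold is the volume of the image of its Gauss map in the Grassmann bundle of oriented tangent planes. We show that the Hopf fibration $S^3\to S^7\to S^4$ does not minimize volume among regular oriented $3$-dimensional foliations of the round $S^7$. For every $\kappa>0$ there is a diffeomorphism $\varphi$ of $S^7$, isotopic to the identity, such that the image of the Hopf fibration under $\varphi$ has volume less than $\frac{184}{231}+\kappa$ times that of the Hopf fibration. The foliation is first changed inside a ball, so that its planes, read in a stereographic chart, sweep out almost no $7$-dimensional volume in $G_o(3,7)$; then a conformal dilation concentrates the ball at a point.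
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $M$ be a Riemannian manifold of dimension $n$, and let $\mathcal F$ be an oriented $k$-dimensional foliation of $M$ with tangent planes $P_x=T_x\mathcal F$. Its Gauss map $\gamma_{\mathcal F}\colon M\to G_o(k,TM)$ sends $x$ to $P_x$, a point of the Grassmann bundle of oriented $k$-planes. This bundle carries a natural metric. The Levi-Civita connection splits its tangent spaces into orthogonal horizontal and vertical parts. The horizontal part is isometric to $T_xM$. The vertical part is tangent to the fiber $G_o(k,T_xM)$, whose tangent space at a plane $P$ is $\operatorname{Hom}(P,P^\perp)$ with the inner product $\langle A,B\rangle=\operatorname{tr}(A^TB)$. The \emph{volume} of $\mathcal F$ is the volume of $\gamma_{\mathcal F}(M)$, counted with multiplicity, that is, the volume of $M$ in the metric pulled back by $\gamma_{\mathcal F}$.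

To see what this measures, put
\[
A_XU=(\nabla_XU)^\perp\in P_x^\perp \qquad\text{for } X\in T_xM \text{ and sections } U \text{ of } P .
\]
The value at $x$ depends only on $X$ and $U(x)$, so $A_X\in\operatorname{Hom}(P_x,P_x^\perp)$. The differential of $\gamma_{\mathcal F}$ sends $X$ to the vector with horizontal part $X$ and vertical part $A_X$. Hence the pulled-back metric is $\langle X,Y\rangle+\langle A_X,A_Y\rangle$ and, with $A\colon X\mapsto A_X$,
\begin{equation}\label{vol}
\operatorname{vol}(\mathcal F)=\int_M\sqrt{\det(I+A^TA)} .
\end{equation}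
So $\operatorname{vol}(\mathcal F)\ge\operatorname{vol}(M)$, and the excess records how much the planes turn. On a round sphere no plane field is parallel, because the holonomy group is the full rotation group. Some turning is therefore unavoidable, and one may ask which foliation turns least.

Let $S^7\subset\mathbb R^8\cong\mathbb H^2$ be the round unit sphere. The Hopf fibration $S^3\to S^7\to S^4$ is a regular (smooth, nonsingular) oriented $3$-dimensional foliation, whose leaves are the great spheres $S^7\cap L$ with $L$ a quaternionic line in $\mathbb H^2$. It is the natural candidate for a minimizer. Its leaves are totally geodesic, so its planes do not turn at all along the leaves. It is also homogeneous, so its integrand in \eqref{vol} is constant. The problem, posed in \cite{BJ}, is to decide whether it minimizes volume among all regular oriented $3$-dimensional foliations of $S^7$.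

The following is known. Fix a great $2$-sphere in $S^7$, and let $NS$ be the singular foliation whose leaves are the great hemispheres of dimension $3$ bounded by it. Then (i) $NS$ minimizes volume among singular $3$-dimensional foliations of $S^7$ with that singular locus and limiting behavior; (ii) its volume is a lower bound for the volumes of all regular oriented $3$-dimensional foliations of $S^7$; (iii) $\operatorname{vol}(\mathrm{Hopf})=2\operatorname{vol}(NS)$. These facts leave room between $\frac12\operatorname{vol}(\mathrm{Hopf})$ and $\operatorname{vol}(\mathrm{Hopf})$. They are not used in the proofs below.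

\subsection{The answer}

For $0<k<n$ let $\mathcal P_{k,n}$ be the foliation of $S^n$ minus a point which in the stereographic coordinate $\xi\in\mathbb R^n$ from that point is the foliation by parallel oriented affine $k$-planes. It is unique up to isometries of $S^n$. The closures of its leaves are round $k$-spheres, all tangent to one $k$-plane at the singular point. Write $\mathcal P=\mathcal P_{3,7}$.

\begin{theorem}\label{thm1}
We have $\operatorname{vol}(\mathrm{Hopf})=\frac{16}{3}\pi^4$ and $\operatorname{vol}(\mathcal P)=\frac{2944}{693}\pi^4$. For every $\kappa>0$ there is a diffeomorphism $\varphi$ of $S^7$, isotopic to the identity, with $\operatorname{vol}(\varphi_*\mathrm{Hopf})<\operatorname{vol}(\mathcal P)+\kappa$. Hence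
\[
\inf_{\mathcal F\ \mathrm{regular}}\operatorname{vol}(\mathcal F)\le\tfrac{2944}{693}\pi^4=\tfrac{184}{231}\operatorname{vol}(\mathrm{Hopf})<\operatorname{vol}(\mathrm{Hopf}),
\]
and the Hopf fibration does not minimize volume among regular oriented $3$-dimensional foliations of $S^7$.
\end{theorem}

The comparison with $\mathcal P$ survives an arbitrary change of coordinates:

\begin{theorem}\label{thm2}
$\displaystyle\inf_{\varphi\in\mathrm{Diff}(S^7)}\operatorname{vol}(\varphi_*\mathrm{Hopf})\le\inf_{\psi\in\mathrm{Diff}(S^7)}\operatorname{vol}(\psi_*\mathcal P).$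
\end{theorem}

With (ii) and (iii), Theorem~\ref{thm1} gives $\frac12\operatorname{vol}(\mathrm{Hopf})\le\inf_{\mathcal F}\operatorname{vol}(\mathcal F)\le\frac{184}{231}\operatorname{vol}(\mathrm{Hopf})$. We do not determine the infimum.

\subsection{The idea}

Take any regular foliation and push it by a conformal dilation that expands a small neighborhood of a point $x_\infty\in S^7$ over almost all of the sphere. Near $x_\infty$ the planes are almost parallel, so the image looks like $\mathcal P$ except close to $-x_\infty$, where the rest of the foliation is squeezed into a tiny ball. In this ``bubble'' the planes turn very fast, and only the vertical part of the Gauss map matters: in the limit the bubble costs the $7$-dimensional volume of the map $\mathbb R^7\to G_o(3,7)$ that records the planes in the stereographic chart. This is Section~\ref{sec:conc}. For foliations by curves the bubble is free for dimension reasons, as we illustrate on $S^5$ in Section~\ref{sec:model}.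

For $3$-planes in $\mathbb R^7$ the target $G_o(3,7)$ has dimension $12$, and the bubble has a price. We lower it by changing the bubble with a diffeomorphism. A strongly anisotropic linear map drives all planes that stay away from a certain bad set, of codimension at least $7$, close to a set of dimension at most $6$. A bound on multiplicities, which comes from semialgebraic geometry, then makes the $7$-dimensional volume tend to zero (Section~\ref{sec:stretch}). The Hopf planes do not avoid the bad set, but they do after a small shear (Section~\ref{sec:shear}). Finally the linear map must be cut off to the identity near infinity at no cost (Section~\ref{sec:cut}).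

\section{Volume in a conformal chart}\label{sec:vol}

\subsection{Jacobians and vertical volume}

For a $C^1$ map $g$ from a Riemannian $n$-manifold $X$ to a Riemannian manifold or a Euclidean space, let $J(g)=\sqrt{\det(dg^Tdg)}=|\Lambda^n dg|$. By the change of variables formula $\int_XJ(g)$ does not change when $g$ is composed with a diffeomorphism $X'\to X$; in particular it does not depend on the metric of $X$. For a Euclidean target the area formula says $\int_XJ(g)=\int\#g^{-1}(y)\,d\mathcal H^n(y)$. We shall often use the following.

\begin{lemma}\label{small}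
Let $g$ be a $C^1$ map from an $n$-manifold that takes values in a finite union $Y$ of $C^1$ images of manifolds of dimension $<n$. Then $J(g)\equiv0$.
\end{lemma}

\begin{proof}
If $J(g)\ne0$ at a point, then $g$ embeds a neighborhood of it, whose image has positive $\mathcal H^n$-measure. But this image lies in $Y$, and $\mathcal H^n(Y)=0$.
\end{proof}

Let $G=G_o(k,n)$, embedded in the unit sphere of $\Lambda^k\mathbb R^n$ as the set of unit decomposable $k$-vectors (Pl\"ucker embedding). The induced metric is the one above: for an orthonormal basis $U_i$ of $P$ and an orthonormal basis $\nu_j$ of $P^\perp$, the homomorphism that sends $U_i$ to $\nu_j$ and the other basis vectors to $0$ corresponds to the vector $U_1\wedge\dots\wedge\nu_j\wedge\dots\wedge U_k$ (with $\nu_j$ in place of $U_i$), and these vectors are orthonormal.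

Let $P$ be a $C^1$ field of oriented $k$-planes on an open set of $\mathbb R^n$, and let $D$ be the flat connection. The derivative of $y\mapsto P(y)\in G$ in the direction $X$ is $A_X$, $A_XU=(D_XU)^\perp$. Thus $J(P)=\sqrt{\det A^TA}$. We call
\[
\mathcal V(P;\Omega)=\int_\Omega J(P)\,dy
\]
the \emph{vertical volume} of $P$ over $\Omega$, and write $\mathcal V(g)=\int_XJ(g)$ for any $C^1$ map $g\colon X\to G$ from an $n$-manifold. If $\Psi$ is a diffeomorphism and $\Psi_*P$ is the image plane field, $(\Psi_*P)(\Psi(y))=d\Psi_yP(y)$, then invariance under reparametrization gives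
\begin{equation}\label{push}
\mathcal V\big(\Psi_*P;\Psi(\Omega)\big)=\mathcal V\big(y\mapsto d\Psi_yP(y);\ \Omega\big).
\end{equation}
A homothety $y\mapsto\rho y$, $\rho>0$, does not change the direction of any plane, so vertical volume is invariant under homotheties of $\mathbb R^n$.

\subsection{The conformal volume formula}

Consider a conformally flat metric $\mu^2|dy|^2$ and let $\phi=\log\mu$. Its Levi-Civita connection is
\[
\nabla^\mu_XU=D_XU+(X\phi)U+(U\phi)X-\langle X,U\rangle\nabla\phi ,
\]
with flat inner product and gradient. Taking the part normal to $P$, for $U$ a section of $P$, we get $(\nabla^\mu_XU)^\perp=(A_X+C_X)U$ with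
\begin{equation}\label{C}
C_XU=(U\phi)X^\perp-\langle X,U\rangle(\nabla\phi)^\perp .
\end{equation}
Passing from $|dy|^2$ to $\mu^2|dy|^2$ rescales orthonormal bases of $P$ and of $P^\perp$ by the same factor, so it does not change the norm on $\operatorname{Hom}(P,P^\perp)$. The metric pulled back by the Gauss map is therefore $\mu^2\langle X,Y\rangle+\langle A_X+C_X,A_Y+C_Y\rangle$ with flat inner products, and the volume over $\Omega$ of a foliation with planes $P$ is
\begin{equation}\label{conf}
\int_\Omega\sqrt{\det\big(\mu^2I+(A+C)^T(A+C)\big)}\,dy .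
\end{equation}
If $\mu$ and $\nabla\phi$ are small, the integrand is close to $J(P)$.

\subsection{The Hopf fibrations}\label{sec:hopfvol}

On $\mathbb H$ we use the Euclidean inner product, and $V=\operatorname{Im}\mathbb H$; for $e,v\in V$ one has $ev=-\langle e,v\rangle+e\times v$. We let $L$ run over the left quaternionic lines $\mathbb Hx$; conjugation of both coordinates is an isometry of $S^7$ that exchanges left and right lines. The leaves are $\{gx:g\in\mathbb H,\ |g|=1\}$, and the vectors $ix,jx,kx$ form an orthonormal oriented basis of the tangent plane at $x$. The derivative of the field $x\mapsto ex$ in the direction $X$ is $eX$. If $X$ is tangent to the leaf, then $eX\in\mathbb Hx$, so $A_X=0$. If $X$ is orthogonal to $\mathbb Hx$, then so is $eX$, hence $A_X(ex)=eX$ and $\langle A_X,A_Y\rangle=3\langle X,Y\rangle$. The integrand in \eqref{vol} is $\sqrt{4^4}=16$, and $\operatorname{vol}(S^7)=\frac{\pi^4}3$, so $\operatorname{vol}(\mathrm{Hopf})=\frac{16}3\pi^4$.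

In the same way, for the Hopf circles on $S^{2m+1}\subset\mathbb C^{m+1}$, tangent to $ix$, one has $A_X(ix)=iX$ for $X$ orthogonal to $\mathbb Cx$, and $A_X=0$ for $X$ tangent to the circle. The integrand is $\sqrt{2^{2m}}=2^m$, and the volumes are $2\cdot2\pi^2=4\pi^2$ on $S^3$ and $4\cdot\pi^3=4\pi^3$ on $S^5$.

\subsection{The parallel foliations}

\begin{lemma}\label{Pvol}
For $\xi=(u,w)\in\mathbb R^k\oplus\mathbb R^{n-k}$,
\[
\operatorname{vol}(\mathcal P_{k,n})=2^n\int_{\mathbb R^n}(1+|w|^2)^{\frac{k-1}2}(1+|u|^2)^{\frac{n-k-1}2}(1+|\xi|^2)^{\frac12-n}\,d\xi .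
\]
In particular $\operatorname{vol}(\mathcal P_{1,3})=\frac{16}3\pi^2$, $\operatorname{vol}(\mathcal P_{1,5})=\frac{128}{35}\pi^3$ and $\operatorname{vol}(\mathcal P_{3,7})=\frac{2944}{693}\pi^4$.
\end{lemma}

\begin{proof}
The round metric is $\mu^2|d\xi|^2$ with $\mu=2/(1+|\xi|^2)$, so $\nabla\phi=-\mu\xi$. The planes are $\mathbb R^k\oplus0$; write $X=X_V+X_H$ accordingly. Here $A=0$ and
\[
C_XU=-\mu\big(\langle u,U\rangle X_H-\langle X_V,U\rangle w\big),
\]
so that
\[
\mu^2|X|^2+|C_X|^2=\mu^2\big\{(1+|w|^2)|X_V|^2+(1+|u|^2)|X_H|^2-2\langle u,X_V\rangle\langle w,X_H\rangle\big\}.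
\]
Split $X_V$ into parts orthogonal and parallel to $u$, and $X_H$ into parts orthogonal and parallel to $w$. The quadratic form in braces has eigenvalue $1+|w|^2$ on a space of dimension $k-1$, eigenvalue $1+|u|^2$ on a space of dimension $n-k-1$, and a $2\times2$ block of determinant $(1+|w|^2)(1+|u|^2)-|u|^2|w|^2=1+|\xi|^2$. (For $u=0$ or $w=0$ use continuity of the determinant.) The integral formula follows from \eqref{conf}.

Put $a=1+|u|^2$. For $k=1$ integrate first over $w\in\mathbb R^{n-1}$, using $\int_0^\infty w(a+w^2)^{-5/2}dw=\frac13a^{-3/2}$ and $\int_0^\infty w^3(a+w^2)^{-9/2}dw=\frac2{35}a^{-5/2}$; in both cases $\int_{\mathbb R}a^{-1}du=\pi$ is left, and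
\[
\operatorname{vol}(\mathcal P_{1,3})=8\cdot2\pi\cdot\tfrac13\cdot\pi,\qquad \operatorname{vol}(\mathcal P_{1,5})=32\cdot2\pi^2\cdot\tfrac2{35}\cdot\pi .
\]
For $(k,n)=(3,7)$, writing $u,w$ for the norms,
\[
\operatorname{vol}(\mathcal P)=128\cdot4\pi\cdot2\pi^2\int_0^\infty\!\!\int_0^\infty u^2w^3(1+w^2)(1+u^2)^{3/2}(1+u^2+w^2)^{-13/2}\,dw\,du .
\]
With $s=w^2$ one has $\int_0^\infty s(a+s)^{-13/2}ds=\frac4{99}a^{-9/2}$ and $\int_0^\infty s^2(a+s)^{-13/2}ds=\frac{16}{693}a^{-7/2}$. So the double integral equals
\[
\tfrac12\int_0^\infty u^2\big(\tfrac4{99}a^{-3}+\tfrac{16}{693}a^{-2}\big)du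
=\tfrac12\big(\tfrac4{99}\cdot\tfrac\pi{16}+\tfrac{16}{693}\cdot\tfrac\pi4\big)=\tfrac{23\pi}{5544},
\]
and $\operatorname{vol}(\mathcal P)=1024\pi^3\cdot\frac{23\pi}{5544}=\frac{2944}{693}\pi^4$.
\end{proof}

Since $\frac{16}3=\frac{3696}{693}$, this gives $\operatorname{vol}(\mathcal P)=\frac{2944}{3696}\operatorname{vol}(\mathrm{Hopf})=\frac{184}{231}\operatorname{vol}(\mathrm{Hopf})$.

\section{Concentration}\label{sec:conc}

\subsection{Two charts and a model}\label{sec:model}

Fix $x_\infty\in S^n$ and write points of $S^n$ as $(t,y')\in\mathbb R\oplus\mathbb R^n$ with $x_\infty=(1,0)$. Let $\sigma(t,y')=y'/(1-t)$ and $\sigma'(t,y')=y'/(1+t)$ be the stereographic projections from $x_\infty$ and from $-x_\infty$. Since $|\sigma|^2=(1+t)/(1-t)$, we have $\sigma'=\iota\circ\sigma$ with $\iota(y)=y/|y|^2$. In both charts the round metric is $4|d\xi|^2/(1+|\xi|^2)^2$. For $0<\delta\le1$ let $D_\delta$ be the conformal diffeomorphism of $S^n$ that is $y\mapsto\delta y$ in the chart $\sigma$; it is $\xi\mapsto\xi/\delta$ in the chart $\sigma'$, so it is smooth at $x_\infty$ too.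

Let $\mathcal F$ be a smooth oriented $k$-dimensional foliation of $S^n$, with plane fields $P$ in the chart $\sigma$ and $Q$ in the chart $\sigma'$, both smooth on $\mathbb R^n$. What happens to $\mathcal F_\delta=(D_\delta)_*\mathcal F$ as $\delta\to0$?

\medskip
\noindent\textbf{An illustration: the circles of $S^5$.} This example is not used later. Let $\mathcal F$ be the foliation of $S^5$ by Hopf circles. In the chart $\sigma'$ the lines of $\mathcal F_\delta$ at $\xi$ are $Q(\delta\xi)$, which tend to the constant line $Q(0)$: away from $-x_\infty$ we see $\mathcal P_{1,5}$ in the limit. Near $-x_\infty$ use the coordinate $y$ in which $\mathcal F_\delta$ has the \emph{fixed} line field $P$ and the \emph{varying} metric $\mu_\delta^2|dy|^2$, $\mu_\delta=2\delta/(1+\delta^2|y|^2)$. As $\delta\to0$, both $\mu_\delta$ and $\nabla\log\mu_\delta$ tend to $0$ on compact sets, so the integrand of \eqref{conf} tends to $J(P)$. But $P$ is a map from $\mathbb R^5$ to $G_o(1,5)=S^4$, so $J(P)=0$: the bubble at $-x_\infty$ is free. Proposition~\ref{concprop} below controls the neck between the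 two regions and yields
\[
\limsup_{\delta\to0}\operatorname{vol}(\mathcal F_\delta)\le\operatorname{vol}(\mathcal P_{1,5})=\tfrac{128}{35}\pi^3<4\pi^3 ,
\]
which is less than the volume of the Hopf circles. On $S^3$ the bubble is free as well, but $\operatorname{vol}(\mathcal P_{1,3})=\frac{16}3\pi^2$ exceeds the volume $4\pi^2$ of the Hopf circles, and the method says nothing. For $3$-planes on $S^7$ the comparison of $\mathcal P$ with Hopf is favorable, but $J(P)$ has no reason to vanish.

\subsection{Planes near infinity}

We have $d\iota_y=|y|^{-2}R_y$, where $R_yh=h-2\langle h,\hat y\rangle\hat y$, $\hat y=y/|y|$, is the reflection in $y^\perp$. Therefore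
\begin{equation}\label{inf}
P(y)=R_yQ\big(y/|y|^2\big)\qquad(y\ne0),\qquad V:=Q(0).
\end{equation}
The limiting planes $R_\eta V$ are far from constant, but they are special: $R_\eta V$ contains all $h\in V$ with $h\perp\eta$. So they lie in
\[
Y_V=\{P\in G_o(k,n):\dim(P\cap V)\ge k-1\}.
\]
This set is too small to carry $n$-dimensional volume, and for this reason the planes near infinity cost nothing in the limit.

\begin{lemma}\label{infinity}
\begin{enumerate}
\item[(a)] As $\rho\to\infty$, $P(\rho\eta)\to R_\eta V$ in $C^\infty$ on compact subsets of $\mathbb R^n\setminus0$. There is a constant $c$ with $|dP|\le c/|y|$ for $|y|\ge1$.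
\item[(b)] $Y_V$ is the image of a compact manifold of dimension $n-1$ under a smooth map. Hence $J(g)\equiv0$ for every $C^1$ map $g$ from an $n$-manifold into $Y_V$, in particular for $\eta\mapsto R_\eta V$.
\item[(c)] $\mathcal V(P;\mathbb R^n)<\infty$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By \eqref{inf}, $P(\rho\eta)=R_\eta Q(\rho^{-1}\eta/|\eta|^2)$, and $Q$ is smooth at $0$. The first derivatives in $\eta$ are bounded for $1\le|\eta|\le2$, $\rho\ge1$, so $|dP|\le c/\rho$ at $y=\rho\eta$.

(b) Let $v_V$ be the unit $k$-vector of $V$. A plane $P\in Y_V$ contains a $(k-1)$-dimensional subspace of $V$, the orthogonal complement in $V$ of a unit vector $a\in V$; the rest of $P$ is spanned by a unit vector $c\in\mathbb Ra\oplus V^\perp$. So $P=(a\lrcorner v_V)\wedge c$ for suitable signs, where $a\lrcorner v_V$ denotes contraction, which is a unit $(k-1)$-vector of that complement. The pairs $(a,c)$ form a compact manifold of dimension $(k-1)+(n-k)=n-1$. Now use Lemma~\ref{small}.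

(c) For $1\le|\eta|\le2$ and $s\in[0,1]$ the function $J(\eta\mapsto R_\eta Q(s\eta/|\eta|^2))$ is the norm of a tensor depending smoothly on $(\eta,s)$, hence Lipschitz in $s$; by (b) it vanishes at $s=0$. So it is at most $cs$. With $y=2^j\eta$, $s=2^{-j}$, and the invariance under homotheties, $\int_{2^j\le|y|\le2^{j+1}}J(P)\,dy\le c\,2^{-j}$. Sum over $j\ge0$.
\end{proof}

\subsection{The limit under dilations}

Denote by $\eta$ the coordinate of the chart $\sigma$ and by $\xi=\eta/|\eta|^2$ that of $\sigma'$; so $\xi=0$ at $x_\infty$. Let $\mathcal P_V$ be the foliation of $S^n\setminus\{-x_\infty\}$ whose planes in the coordinate $\xi$ are constant, equal to $V$; it is isometric to $\mathcal P_{k,n}$.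

\begin{proposition}\label{concprop}
Let $\mathcal F$ be a smooth oriented $k$-dimensional foliation of $S^n$, $\mathcal F_\delta=(D_\delta)_*\mathcal F$, and $\nu=\mathcal V(P;\mathbb R^n)$.
\begin{enumerate}
\item[(a)] There is a constant $c$, depending on $\mathcal F$, such that for all $r\in(0,1)$ the volume of $\mathcal F_\delta$ over $\{|\eta|<r\}$ has $\limsup_{\delta\to0}$ at most $\nu+cr$.
\item[(b)] For all $r\in(0,1)$, the Gauss maps of $\mathcal F_\delta$ converge in $C^1$ on $\{|\xi|\le1/r\}$ to the Gauss map of $\mathcal P_V$ as $\delta\to0$.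
\end{enumerate}
Consequently $\limsup_{\delta\to0}\operatorname{vol}(\mathcal F_\delta)\le\operatorname{vol}(\mathcal P_{k,n})+\nu$.
\end{proposition}

\begin{proof}
(b) In the coordinate $\xi$ the map $D_\delta$ is $\xi\mapsto\xi/\delta$, so the plane of $\mathcal F_\delta$ at $\xi$ is $Q(\delta\xi)$. As $\delta\to0$ it converges to $Q(0)=V$ in $C^\infty$ on compact sets.

(a) Let $\eta=\delta y$. In the coordinate $y$ the planes are $P(y)$ and the round metric is $\mu_\delta^2|dy|^2$, where
\[
\mu_\delta=\frac{2\delta}{1+\delta^2|y|^2}\le2\delta,\qquad|\nabla\log\mu_\delta|\le2\delta^2|y|,\qquad|C|\le c\,\delta^2|y|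
\]
by \eqref{C}. Constants $c$ do not depend on $r$, $\delta$. We use \eqref{conf}, for $\delta<r$. For $|y|\le1$ the integrand tends uniformly to $J(P)$, so this region contributes $\int_{|y|\le1}J(P)\,dy$ in the limit.

In the neck $1\le|y|\le r/\delta$ put $B=A+C$. By Lemma~\ref{infinity}(a), $|A|\le c/|y|$, and since $\delta|y|\le1$ also $|C|\le c/|y|$. Hence $|B|\le c/|y|$. With $e_l$ the elementary symmetric functions of the eigenvalues of $B^TB$,
\[
\det(\mu_\delta^2I+B^TB)=\sum_{l=0}^n\mu_\delta^{2(n-l)}e_l ,
\]
so the integrand is at most $\sum_l\mu_\delta^{n-l}\sqrt{e_l}$, and $\sqrt{e_l}\le c\,|y|^{-l}$. For $l\le n-1$ the terms contribute at most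
\[
c\,\delta^{n-l}\int_{|y|\le r/\delta}|y|^{-l}\,dy\le c\,r^{n-l}\le c\,r .
\]
The term $l=n$ is
\[
|\Lambda^nB|\le|\Lambda^nA|+c\,|C|\,(|A|+|C|)^{n-1}\le J(P)+c\,\delta^2|y|^{2-n},
\]
and $\int_{|y|\le r/\delta}\delta^2|y|^{2-n}dy\le c\,r^2\le c\,r$. So the neck contributes at most $\int_{|y|\ge1}J(P)\,dy+cr$. Together this gives (a).

The set $\{|\xi|\le1/r\}$ is the complement of $\{|\eta|<r\}$ in $S^n$. By (b), the volume of $\mathcal F_\delta$ over it tends to that of $\mathcal P_V$, which is at most $\operatorname{vol}(\mathcal P_{k,n})$. Adding (a) and letting $r\to0$ gives the last statement.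
\end{proof}

What remains is to find, among the images of the Hopf fibration under diffeomorphisms, one whose vertical volume in the chart $\sigma$ is as small as we wish.

\section{Collapsing a family of planes by stretching}\label{sec:stretch}

\subsection{The model on $S^2$}

Let $F\colon X\to S^2=G_o(1,3)$ be a smooth map of a compact surface such that almost every point of $S^2$ has at most $N$ preimages. Let $L_\lambda b_m=\lambda^{-m}b_m$ on $\mathbb R^3$, $\lambda\ge1$, acting on $S^2$ by $p\mapsto L_\lambda p/|L_\lambda p|$. Suppose $F(X)$ misses $\pm b_3$. Then $\max(|p_1|,|p_2|)\ge\beta>0$ on $F(X)$, and since $L_\lambda$ decreases $|p_3|$ relative to $|p_1|$ and $|p_2|$ by a factor $\lambda^{-1}$ or more, $|p_3|\le\lambda^{-1}/\beta$ on $L_\lambda F(X)$. The image is squeezed into a thin band around the great circle $\{p_3=0\}$. As $L_\lambda$ is a diffeomorphism of $S^2$, almost every point still has at most $N$ preimages. Therefore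
\[
\mathcal V(L_\lambda F)\le N\cdot\mathrm{area}\{|p_3|\le\lambda^{-1}/\beta\}\to0 .
\]
Without the condition on $\pm b_3$ this fails: for $F=\mathrm{id}$ the area is always $4\pi$.

Three things are at work: a bad set, of codimension $\dim X$, that the family must avoid; a limit set, of dimension $\dim X-1$; and a bound for the multiplicity. For $7$-parameter families in the $12$-dimensional $G=G_o(3,7)\subset\Lambda^3\mathbb R^7=\mathbb R^{35}$, the third point needs a new argument. Neighborhoods of the limit set are $12$-dimensional, so one has to project to $\mathbb R^7$ before comparing volumes, and the number of preimages after projection may depend on $\lambda$.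

\subsection{Good planes}

Let $b_1,\dots,b_7$ be an orthonormal basis of $\mathbb R^7$. For $K\subset\{1,\dots,7\}$ with $|K|=3$ let $p_K$ be the corresponding Pl\"ucker coordinate, that is, the minor with columns $K$ of a $3\times7$ matrix whose rows are an oriented orthonormal basis of the plane, and let $\Sigma K$ be the sum of the elements of $K$. Call $P\in G$ \emph{good} if $p_K(P)\ne0$ for some $K$ with $\Sigma K\le12$, and \emph{bad} otherwise. The stretching below makes the coordinates with large $\Sigma K$ small compared with those with small $\Sigma K$; the threshold is chosen so that the planes whose coordinates with $\Sigma K\ge13$ all vanish form a set of dimension at most $6$.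

Badness is a closed condition. It is invariant under invertible linear maps that are diagonal in the basis $b_m$, since such maps multiply each $p_K$ by a nonzero factor.

\begin{lemma}\label{rank}
If the orthogonal projection of $P$ to $\operatorname{span}(b_1,b_2,b_3)$ has rank at least $2$, then $P$ is good.
\end{lemma}

\begin{proof}
In a $3\times7$ matrix of $P$ choose two independent columns among the first three and complete them to three independent columns $K$. Then $p_K\ne0$ and $\Sigma K\le2+3+7=12$.
\end{proof}

\begin{remark}
By echelon bases with pivots $j_1<j_2<j_3$ at the first nonzero entries, a bad plane has $\sum j_a\ge13$ and depends on $\sum_a\big(7-j_a-(3-a)\big)=18-\sum j_a\le5$ parameters. So the bad set has codimension at least $7$ in $G$. A $7$-parameter family may be expected to meet it in isolated points at most, but not to miss it: goodness has to be arranged.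
\end{remark}

\subsection{The collapse}

For $\lambda\ge1$ let $L_\lambda b_m=\lambda^{-m}b_m$, acting on $G$ as well. It multiplies $p_K$ by $\lambda^{-\Sigma K}$, up to normalization:
\begin{equation}\label{action}
p_K(L_\lambda P)=\lambda^{-\Sigma K}p_K(P)\Big(\sum_{K'}\lambda^{-2\Sigma K'}p_{K'}(P)^2\Big)^{-1/2}.
\end{equation}
Recall that a subset of $\mathbb R^N$ is semialgebraic if it is a finite union of sets given by finitely many polynomial equations and strict inequalities, and a map is semialgebraic if its graph is. Sums, products, quotients, square roots and compositions of semialgebraic maps are semialgebraic where they are defined. A semialgebraic set has finitely many connected components.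

\begin{proposition}\label{collapse}
Let $X\subset\mathbb R^N$ be a smooth $7$-dimensional submanifold that is a semialgebraic set, and let $\gamma\colon X\to G$ be a smooth semialgebraic map such that every plane in the closure of $\gamma(X)$ is good. Then $\mathcal V(L_\lambda\circ\gamma)\to0$ as $\lambda\to\infty$.
\end{proposition}

\begin{proof}
Write $h_\lambda=L_\lambda\circ\gamma$. We show that $h_\lambda(X)$ is squeezed toward a set of dimension at most $6$, and then bound the volume by that of projections to $\mathbb R^7$, whose multiplicities are bounded independently of $\lambda$.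

\emph{Concentration.} By hypothesis and compactness there is $\beta>0$ with $\max_{\Sigma K\le12}|p_K|\ge\beta$ on $\gamma(X)$. Let $\Sigma K'\ge13$, and let $K$ realize the maximum at $\gamma(x)$. Since $|p_K(h_\lambda)|\le1$ and $|p_{K'}(\gamma)|\le1$,
\[
|p_{K'}(h_\lambda)|\le\frac{|p_{K'}(h_\lambda)|}{|p_K(h_\lambda)|}=\lambda^{\Sigma K-\Sigma K'}\frac{|p_{K'}(\gamma)|}{|p_K(\gamma)|}\le\frac1{\beta\lambda}.
\]
So $h_\lambda$ takes values in the compact set $W_\lambda=\{P\in G:|p_{K'}(P)|\le1/(\beta\lambda)\text{ whenever }\Sigma K'\ge13\}$. As $\lambda\to\infty$ these sets decrease to $Z=\{P\in G:p_{K'}(P)=0\text{ whenever }\Sigma K'\ge13\}$.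

\emph{The limit set has dimension at most $6$.} Every plane has a reduced echelon basis $v_1,v_2,v_3$ in which $v_a$ has its last nonzero coordinate, equal to $1$, at position $j_a$, where $j_1<j_2<j_3$, and $v_a$ vanishes at $j_b$ for $b\ne a$. Then $p_{\{j_1,j_2,j_3\}}(P)\ne0$, so $\sum j_a\le12$ if $P\in Z$. The vector $v_a$ has $j_a-1-(a-1)=j_a-a$ free coordinates. Altogether there are $\sum j_a-6\le6$ parameters. So $Z$ lies in a finite union of smooth images of spaces $\mathbb R^m$, $m\le6$: two for each $(j_1,j_2,j_3)$, one per orientation.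

\emph{Multiplicity.} For a set $S$ of $7$ of the $35$ coordinates let $\pi_S\colon\mathbb R^{35}\to\mathbb R^7$ be the projection. We claim that there is $N_0$ such that for all $S$, all $\lambda\ge1$ and all $y\in\mathbb R^7$ the fiber $(\pi_Sh_\lambda)^{-1}(y)$ has at most $N_0$ connected components. The point is to treat $\lambda$ as one more variable. By \eqref{action} the map
\[
T_S\colon[1,\infty)\times X\to\mathbb R^8,\qquad T_S(\lambda,x)=(\lambda,\pi_Sh_\lambda(x)),
\]
is continuous and semialgebraic. By Hardt's theorem \cite[Thm.~9.3.2]{BCR}, $\mathbb R^8$ is a finite union of semialgebraic sets over each of which $T_S$ is trivial, that is, homeomorphic over the base to a product. So the fibers of $T_S$, which are the sets $\{\lambda\}\times(\pi_Sh_\lambda)^{-1}(y)$, have only finitely many homeomorphism types; each of them is semialgebraic and has finitely many components. This proves the claim.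

\emph{Conclusion.} By the Cauchy--Binet formula $J(h_\lambda)^2=\sum_SJ(\pi_Sh_\lambda)^2$, so $J(h_\lambda)\le\sum_SJ(\pi_Sh_\lambda)$, and by the area formula
\[
\mathcal V(h_\lambda)\le\sum_S\int_{\mathbb R^7}\#\big((\pi_Sh_\lambda)^{-1}(y)\big)\,dy .
\]
By Sard's theorem almost every $y$ is a regular value of $\pi_Sh_\lambda$; its fiber is discrete, so it has at most $N_0$ points. The integrand vanishes off $\pi_S(W_\lambda)$. Thus $\mathcal V(h_\lambda)\le N_0\sum_S|\pi_S(W_\lambda)|$ with Lebesgue measures on the right. The compact sets $\pi_S(W_\lambda)$ decrease to $\pi_S(Z)$, because the $W_\lambda$ are compact and decrease to $Z$. And $|\pi_S(Z)|=0$, since $Z$ lies in finitely many smooth images of spaces of dimension at most $6$. So $\mathcal V(h_\lambda)\to0$.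
\end{proof}

\section{A shear that makes the Hopf planes good}\label{sec:shear}

\subsection{The Hopf planes in the chart}

Write $x=(q,z)\in S^7\subset\mathbb H^2$ with $q=t+v$, $t\in\mathbb R$, $v\in V=\operatorname{Im}\mathbb H$. Put $x_\infty=(1,0)$ and $\tau=1-t$. The chart of Section~\ref{sec:conc} is
\[
\sigma(x)=\frac{(v,z)}{\tau}=(u,w)=y\in\mathbb R^7=V\oplus\mathbb H,\qquad 1+|y|^2=\frac2\tau .
\]
Let $P_0$ be the plane field of the Hopf fibration in this chart. The vectors $ex$, $e\in V$, span the tangent plane at $x$. Along $ex$ the derivative of $q$ is $eq=-\langle e,v\rangle+te+e\times v$, that of $z$ is $ez$, and that of $\tau$ is $\langle e,v\rangle$. So $P_0(\sigma(x))$ consists of the vectors $d\sigma(ex)=(M_0e,Ne)$, where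
\begin{equation}\label{M0}
M_0e=\tau^{-1}\big(te+e\times v-\tau^{-1}\langle e,v\rangle v\big),\qquad Ne=\tau^{-1}\big(ez-\tau^{-1}\langle e,v\rangle z\big).
\end{equation}
The tangent plane at $x_\infty$ is $\{(e,0):e\in V\}$. Hence the plane $Q(0)$ of \eqref{inf} is $V$, and the limits of $P_0$ at infinity are the planes $R_\eta V$, which meet $V$ in dimension at least $2$.

We take $b_1=i$, $b_2=j$, $b_3=k$ in $V$. The limits at infinity are then good by Lemma~\ref{rank}. So is $P_0(\sigma(x))$ whenever $q\ne0$: for $e\perp v$ we have $|\tau M_0e|=|te+e\times v|=|q||e|$, so $M_0$ has rank at least $2$. But at $q=0$ the plane is $\{(0,ez):e\in V\}\subset\mathbb H$. All its nonzero Pl\"ucker coordinates have $\Sigma K\ge4+5+6=15$, whatever the basis of $\mathbb H$. Along the whole $3$-sphere $q=0$ the planes are bad.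

\subsection{The shear}

A shear $(u,w)\mapsto(u+\varepsilon f,w)$ with $f\in V$ changes only the $V$-part of the planes: it adds to $M_0$ the derivative of $\varepsilon f$ along the leaves. We choose $f$ so that it becomes simple on $S^7$, namely $f(\sigma(x))=i\times(zi\bar z)$. In the chart this is
\[
f(u,w)=\frac{4}{(1+|u|^2+|w|^2)^2}\;i\times(wi\bar w)\in V,\qquad\Phi_\varepsilon(u,w)=(u+\varepsilon f,w),
\]
because $w=z/\tau$ and $1+|y|^2=2/\tau$. Here $|f|\le4|w|^2(1+|y|^2)^{-2}\le1$. Since $f$ is a quadratic polynomial divided by $(1+|y|^2)^2$, we have $f=O(|y|^{-2})$ and $df=O(|y|^{-3})$ as $|y|\to\infty$, and each further derivative gains a factor $|y|^{-1}$. For small $\varepsilon$ the map $\Phi_\varepsilon$ is the identity plus a contraction, hence a diffeomorphism of $\mathbb R^7$.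

Put $\tilde R=zi\bar z$. Along $ex$ the derivative of $\tilde R$ is $e\tilde R-\tilde Re=2e\times\tilde R$, so that of $f$ is $2\,i\times(e\times\tilde R)=2(\langle\tilde R,i\rangle e-\langle e,i\rangle\tilde R)$. Therefore
\[
\gamma_\varepsilon(x):=d\Phi_\varepsilon\,P_0(\sigma(x)),\qquad x\in S^7\setminus\{x_\infty\},
\]
is the plane of the vectors
\begin{equation}\label{Meps}
(M_\varepsilon e,Ne),\qquad M_\varepsilon e=M_0e+2\varepsilon\big(\langle\tilde R,i\rangle e-\langle e,i\rangle\tilde R\big),\qquad e\in V.
\end{equation}

At $q=0$ the map $M_\varepsilon=2\varepsilon\,i\times(\,\cdot\times\tilde R)$ has rank $2$ unless $\tilde R\perp i$, so most of the bad sphere is gone. But the rank can drop nearby, where $|q|$ is of order $\varepsilon$ and the two terms in \eqref{Meps} compete. Rescale $q=\varepsilon(t'+v')$ and let $\varepsilon\to0$, $z\to\omega$, $R=\omega i\omega^{-1}$. For $t'=-2\langle R,i\rangle$, $v'=0$, for example, the limit of $\varepsilon^{-1}M_\varepsilon$ is $e\mapsto-2\langle e,i\rangle R$, of rank $1$ for every $\omega$. At these points goodness depends on how the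 plane meets $\mathbb H$, and the basis of $\mathbb H$ has to be chosen with care. Fix $\theta\in(0,\pi/4)$ and put
\[
b_4=-\sin\theta\,i+\cos\theta\,j,\qquad b_5=k,\qquad b_6=d:=\cos\theta\,i+\sin\theta\,j,\qquad b_7=1
\]
in the summand $\mathbb H$. The next lemma treats the rescaled limit planes.

\begin{lemma}\label{alg}
Let $\omega\in\mathbb H$, $|\omega|=1$, $R=\omega i\omega^{-1}$, $R_1=\langle R,i\rangle$, $t\in\mathbb R$, $v\in V$, and
\[
M'e=te+e\times v+2(R_1e-\langle e,i\rangle R).
\]
Then $P'=\{(M'e,e\omega):e\in V\}$, with either orientation, is good.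
\end{lemma}

\begin{proof}
If $M'$ has rank at least $2$, use Lemma~\ref{rank}. Otherwise $M'=xy^T$ for some $x,y\in V$. We first show that this leaves only two possibilities for $M'$, and then use the quaternionic structure of $P'\cap\mathbb H$ in each of them.

\emph{The possible $M'$.} For $\xi\in V$ the quadratic form $\langle M'\xi,\xi\rangle$ is
\[
\langle x,\xi\rangle\langle y,\xi\rangle=t'|\xi|^2-2\langle i,\xi\rangle\langle R,\xi\rangle,\qquad t'=t+2R_1 .
\]
The left side has eigenvalues $\frac12(\langle x,y\rangle-|x||y|)\le0\le\frac12(\langle x,y\rangle+|x||y|)$, so its middle eigenvalue is $0$. The right side has eigenvalues $t'-(R_1+1)\le t'\le t'-(R_1-1)$, so its middle eigenvalue is $t'$. Hence $t'=0$. Since $-2\langle i,\xi\rangle\langle R,\xi\rangle$ is not identically zero, unique factorization leaves two cases: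
\[
\text{(a)}\quad M'=-2R\,i^T,\qquad\qquad\text{(b)}\quad M'=-2i\,R^T .
\]
In both the rank is exactly $1$. The image of $M'$ is spanned by $s=R$ in case (a) and by $s=i$ in case (b); let $s_1,s_2,s_3$ be the coordinates of $s$. Let $P_1=\{e\omega:M'e=0\}=P'\cap\mathbb H$, a $2$-plane. Computing minors in a basis of $P'$ whose first two vectors span $P_1$ we find, up to a common nonzero constant,
\begin{equation}\label{prod}
p_{\{a,b,c\}}(P')=s_a\,p_{bc}(P_1)\qquad\text{for }a\in\{1,2,3\},\ b<c\text{ in }\{4,5,6,7\},
\end{equation}
because in column $a$ only the third basis vector has a nonzero entry.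

\emph{An observation.} Suppose that $p_{45},p_{46},p_{47},p_{56}$ all vanish on $P_1$. Then $P_1\subset b_4^\perp$: otherwise $P_1$ has a basis $v_1,v_2$ with $b_4$-coordinates $1$ and $0$, and $0=p_{4c}=(v_2)_c$ for $c=5,6,7$ gives $v_2=0$, a contradiction. Now $p_{56}=0$ says that the projection of $P_1\subset\operatorname{span}(b_5,b_6,b_7)$ to $\operatorname{span}(b_5,b_6)$ has a kernel. So $b_7=1\in P_1$.

\emph{Case} (b). Here $s=i=b_1$. For $e\in V$, $e\perp R$ means $e=\omega f\omega^{-1}$ with $f\in V$, $f\perp i$. So $P_1=\{\omega f:f\in V,\ f\perp i\}$, which is closed under right multiplication by $i$, since $fi=f\times i$ is again in $V$ and orthogonal to $i$. If $P'$ were bad, then by \eqref{prod} with $a=1$ the four coordinates in the observation would vanish, because $1+b+c\le12$ for $(b,c)=(4,5),(4,6),(4,7),(5,6)$. Then $1\in P_1$, hence $i\in P_1\subset b_4^\perp$. But $\langle i,b_4\rangle=-\sin\theta\ne0$.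

\emph{Case} (a), $R_1\ne0$. Here $s=R$ with $s_1=R_1\ne0$, and $P_1=\{e\omega:e\in V,\ e\perp i\}$ is closed under left multiplication by $i$. If $P'$ were bad, the observation would again give $1\in P_1$, hence $i\in P_1\subset b_4^\perp$, the same contradiction.

\emph{Case} (a), $R_1=0$. Now $s=R$ is a unit vector orthogonal to $i$, so $s_2\ne0$ or $s_3\ne0$. As $2+4+5<3+4+5=12$, it suffices that $p_{45}(P_1)\ne0$, that is, $P_1\cap\operatorname{span}(b_6,b_7)=0$. Suppose that a unit vector $\alpha_0=\cos\alpha+\sin\alpha\,d$ of $\operatorname{span}(b_6,b_7)$ equals $e\omega$ with $e\in V$ a unit vector, $e\perp i$. Then $\omega=e^{-1}\alpha_0$, and $eie^{-1}=-i$, so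
\[
R_1=\langle e^{-1}\alpha_0i\alpha_0^{-1}e,i\rangle=\langle\alpha_0i\alpha_0^{-1},eie^{-1}\rangle=-\langle\alpha_0i\alpha_0^{-1},i\rangle .
\]
Conjugation by $\alpha_0$ rotates $V$ by the angle $2\alpha$ about $d$, and therefore
\[
\langle\alpha_0i\alpha_0^{-1},i\rangle=\langle d,i\rangle^2+(1-\langle d,i\rangle^2)\cos2\alpha\ge2\cos^2\theta-1>0 ,
\]
since $\theta<\pi/4$. This contradicts $R_1=0$.
\end{proof}

The two bounds on $\theta$ play different roles: $\theta>0$ excludes $i\in b_4^\perp$, and $\theta<\pi/4$ settles the last case.

\begin{proposition}\label{good}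
For all sufficiently small $\varepsilon>0$, every plane in the closure of $\gamma_\varepsilon(S^7\setminus\{x_\infty\})$ in $G$ is good.
\end{proposition}

\begin{proof}
As $x\to x_\infty$ we have $|y|\to\infty$ and $df\to0$, so by \eqref{inf} the limits of $\gamma_\varepsilon(x)$ are planes $R_\eta V$ with $|\eta|=1$. They meet $V$ in dimension at least $2$ and are good. All other planes in the closure are of the form $\gamma_\varepsilon(x)$.

Choose a $2$-plane in $v^\perp\subset V$. On it $|\tau M_0e|=|q||e|$, while the $\varepsilon$-term of $\tau M_\varepsilon e$ has norm $2\tau\varepsilon|i\times(e\times\tilde R)|\le4\varepsilon|e|$, since $\tau\le2$ and $|\tilde R|\le1$. So if $|q|>4\varepsilon$, then $M_\varepsilon$ has rank at least $2$, and $\gamma_\varepsilon(x)$ is good by Lemma~\ref{rank}.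

Suppose the proposition fails. Then there are $\varepsilon_m\to0$ and $x_m=(q_m,z_m)$ with $\gamma_{\varepsilon_m}(x_m)$ bad, so $|q_m|\le4\varepsilon_m$. Write $q_m=\varepsilon_m(t_m'+v_m')$ and pass to a subsequence with $t_m'\to t'$, $v_m'\to v'$, $z_m\to\omega$, $|\omega|=1$; also $\tau\to1$. In \eqref{M0} and \eqref{Meps} the term $\varepsilon_m^{-1}\tau^{-2}\langle e,v\rangle v$ is $O(\varepsilon_m)$. Hence
\[
\varepsilon_m^{-1}M_{\varepsilon_m}e\to t'e+e\times v'+2(R_1e-\langle e,i\rangle R),\qquad Ne\to e\omega,
\]
with $R=\omega i\omega^{-1}$, $R_1=\langle R,i\rangle$. Multiplying the $V$-component by $\varepsilon_m^{-1}$ is a diagonal map and preserves badness, and badness is closed. So the limit plane $\{(M'e,e\omega)\}$, with $t',v'$ in place of $t,v$, is bad. This contradicts Lemma~\ref{alg}.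
\end{proof}

Fix a cutoff $\chi\in C^\infty([0,\infty),[0,1])$ with $\chi=1$ on $[0,1]$ and $\chi=0$ on $[2,\infty)$. From now on fix $\varepsilon\in(0,\frac12)$ as in Proposition~\ref{good} which also satisfies
\begin{equation}\label{eps}
\varepsilon\,(\sup|df|+\sup|\chi'|)<1 .
\end{equation}
By \eqref{M0} and \eqref{Meps}, $\gamma_\varepsilon(x)$ is the normalized wedge product of three vectors (for $e=i,j,k$) whose coordinates are polynomials in $\tau^{-1}$ and the coordinates of $x$. So $\gamma_\varepsilon$ is smooth and semialgebraic on $S^7\setminus\{x_\infty\}$, and Propositions \ref{good} and \ref{collapse}, together with \eqref{push} and the parametrization of $\mathbb R^7$ by $\sigma$, give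
\begin{equation}\label{Vlam}
\mathcal V\big((L_\lambda\Phi_\varepsilon)_*P_0;\mathbb R^7\big)=\mathcal V(L_\lambda\circ\gamma_\varepsilon)\longrightarrow0\qquad(\lambda\to\infty).
\end{equation}

\section{Cutting off at infinity}\label{sec:cut}

The map $L_\lambda\Phi_\varepsilon$ is a diffeomorphism of $\mathbb R^7$, but for $\lambda>1$ it does not extend smoothly to $x_\infty$. It has to be joined to the identity far out, and $L_\lambda$ is far from the identity. Two facts make the transition free. First, far out the planes $P_0$ are nearly $R_\eta V$, which contain the directions of $V$ orthogonal to $\eta$. Second, $V=\operatorname{span}(b_1,b_2,b_3)$ is invariant under $L_\lambda$. If we interpolate from $L_\lambda$ to the identity radially, these directions stay in $V$, and in the limit the image planes lie in the $6$-dimensional set $Y_V$ of Lemma~\ref{infinity}.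

\begin{proposition}\label{cut}
For every $\kappa>0$ there is a compactly supported diffeomorphism $\Psi$ of $\mathbb R^7$, isotopic to the identity through compactly supported diffeomorphisms, such that $\mathcal V(\Psi_*P_0;\mathbb R^7)<\kappa$.
\end{proposition}

\begin{proof}
By \eqref{Vlam} choose $\lambda$ with $\mathcal V((L_\lambda\Phi_\varepsilon)_*P_0;\mathbb R^7)<\kappa/2$. Write $L=L_\lambda=\exp E$, where $E$ is diagonal in the basis $b_m$; so $EV\subset V$.

\emph{The linear part.} Let $\zeta\colon\mathbb R\to[0,1]$ be smooth with $\zeta=1$ on $(-\infty,0]$, $\zeta=0$ on $[1,\infty)$, $|\zeta'|\le2$. Let $T\ge\max(1,4\|E\|)$, $\vartheta(s)=\zeta(T^{-1}\log s)$ for $s>0$, $\vartheta(0)=1$. Then $\vartheta$ is smooth, $\vartheta=1$ on $[0,1]$, $\vartheta=0$ on $[r_2,\infty)$ with $r_2=e^T$, and $|s\vartheta'(s)|\,\|E\|\le2\|E\|/T\le\frac12$. Put $\Theta(y)=\exp(\vartheta(|y|)E)\,y$. With $\hat y=y/|y|$,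
\begin{equation}\label{dTheta}
d\Theta_y(h)=e^{\vartheta E}\big(h+|y|\vartheta'(|y|)\langle\hat y,h\rangle E\hat y\big)\qquad(y\ne0).
\end{equation}
The map in parentheses has determinant $1+|y|\vartheta'\langle\hat y,E\hat y\rangle\ge\frac12$, so $d\Theta_y$ is invertible. The map $\Theta$ equals $L$ for $|y|\le1$ and the identity for $|y|\ge r_2$. Thus it is a proper local diffeomorphism of $\mathbb R^7$, hence a covering of a simply connected space, hence a diffeomorphism.

\emph{The combined map.} For $\rho\ge1$ let
\[
\Theta_\rho(y)=\rho\,\Theta(y/\rho),\qquad\Phi_\rho(u,w)=\big(u+\varepsilon\chi(|y|/\rho)f,\,w\big),\qquad\Psi_\rho=\Theta_\rho\circ\Phi_\rho .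
\]
Since $|f|\le1$, we have $\varepsilon|d(\chi(|\cdot|/\rho)f)|\le\varepsilon(\sup|df|+\sup|\chi'|)<1$ by \eqref{eps}. So $\Phi_\rho$ is the identity plus a contraction, a diffeomorphism. Replacing $\vartheta$ and $\varepsilon$ by $s\vartheta$ and $s\varepsilon$, $s\in[0,1]$, keeps the estimates that make $\Theta_\rho$ and $\Phi_\rho$ diffeomorphisms and gives an isotopy from $\Psi_\rho$ to the identity through compactly supported diffeomorphisms. If $|y|\le\rho/2$, then $\Phi_\rho=\Phi_\varepsilon$ near $y$ and $|\Phi_\rho(y)|\le\rho/2+\varepsilon<\rho$, so $\Psi_\rho=L\Phi_\varepsilon$ near $y$. If $|y|\ge r_3\rho$ with $r_3=r_2+2$, then $\Psi_\rho$ is the identity near $y$.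

\emph{The vertical volume} of $(\Psi_\rho)_*P_0$ is, by \eqref{push}, the sum of three contributions.

For $|y|\le\rho/2$ we get at most $\mathcal V((L\Phi_\varepsilon)_*P_0;\mathbb R^7)<\kappa/2$.

For $|y|\ge r_3\rho$ we get $\int_{|y|\ge r_3\rho}J(P_0)\,dy$, which tends to $0$ as $\rho\to\infty$ by Lemma~\ref{infinity}(c).

For $\rho/2\le|y|\le r_3\rho$ put $y=\rho\eta$. The contribution is $\int_{1/2\le|\eta|\le r_3}J(g_\rho)\,d\eta$, where $g_\rho(\eta)=d(\Psi_\rho)_{\rho\eta}P_0(\rho\eta)$. Here $d(\Psi_\rho)_{\rho\eta}$ is the derivative at $\eta$ of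
\[
\eta\mapsto\rho^{-1}\Psi_\rho(\rho\eta)=\Theta\big(\eta+(\varepsilon\chi(|\eta|)\rho^{-1}f(\rho\eta),0)\big),
\]
and $\rho^{-1}f(\rho\,\cdot)=O(\rho^{-3})$ with all derivatives on compact subsets of $\mathbb R^7\setminus0$. By Lemma~\ref{infinity}(a), $g_\rho\to g_\infty$ in $C^1$ on $\frac12\le|\eta|\le r_3$, where $g_\infty(\eta)=d\Theta_\eta(R_\eta V)$. Every $h\in V$ with $h\perp\eta$ lies in $R_\eta V$, and $d\Theta_\eta h=e^{\vartheta E}h\in V$ by \eqref{dTheta}. So $g_\infty$ takes values in $Y_V$, and $J(g_\infty)=0$ by Lemma~\ref{infinity}(b). Hence this contribution tends to $0$ as $\rho\to\infty$.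

Take $\Psi=\Psi_\rho$ with $\rho$ large.
\end{proof}

\section{Proofs of the theorems}

Let $\kappa>0$, let $\Psi$ be as in Proposition~\ref{cut}, and put $\nu=\mathcal V(\Psi_*P_0;\mathbb R^7)<\kappa$. Since $\Psi$ has compact support, $\widehat\Psi=\sigma^{-1}\circ\Psi\circ\sigma$ extends by $x_\infty\mapsto x_\infty$ to a diffeomorphism of $S^7$ isotopic to the identity. The foliation $\mathcal F'=\widehat\Psi_*\mathrm{Hopf}$ is regular and oriented, with plane field $\Psi_*P_0$ in the chart $\sigma$; near $x_\infty$ it coincides with the Hopf fibration, so its plane at $x_\infty$, read in the chart $\sigma'$, is $V$. Let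
\[
\mathcal F_\delta=(D_\delta)_*\mathcal F'=\varphi_*\mathrm{Hopf},\qquad\varphi=D_\delta\circ\widehat\Psi .
\]
The diffeomorphism $\varphi$ is isotopic to the identity, because $D_\delta$ is, through $D_s$, $s\in[\delta,1]$.

\begin{proof}[Proof of Theorem~\ref{thm1}]
The two volumes were computed in Section~\ref{sec:hopfvol} and Lemma~\ref{Pvol}. Proposition~\ref{concprop}, applied to $\mathcal F'$, gives
\[
\limsup_{\delta\to0}\operatorname{vol}(\mathcal F_\delta)\le\operatorname{vol}(\mathcal P)+\nu<\operatorname{vol}(\mathcal P)+\kappa .
\]
So $\operatorname{vol}(\varphi_*\mathrm{Hopf})<\operatorname{vol}(\mathcal P)+\kappa$ for small $\delta$. Since $\kappa$ is arbitrary, the infimum over regular foliations is at most $\operatorname{vol}(\mathcal P)=\frac{184}{231}\operatorname{vol}(\mathrm{Hopf})$. With $\kappa<(\frac{16}3-\frac{2944}{693})\pi^4$ we obtain a regular oriented foliation of $S^7$ of volume less than $\operatorname{vol}(\mathrm{Hopf})$.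
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm2}]
Replacing $\mathcal P$ by $h_*\mathcal P$ with an isometry $h$ of $S^7$ only replaces $\psi$ by $\psi\circ h$. So we may take $\mathcal P=\mathcal P_V$, the foliation with constant planes $V$ in the coordinate $\xi$.

Let $\psi\in\mathrm{Diff}(S^7)$. It induces the diffeomorphism $\psi^G(x,P)=(\psi(x),d\psi_xP)$ of the compact manifold $G_o(3,TS^7)$. Let $C_\psi$ be the maximum of $|\Lambda^7d\psi^G|$ on unit simple $7$-vectors. For any oriented $3$-dimensional foliation $\mathcal G$ of an open set $U\subset S^7$ we have $\gamma_{\psi_*\mathcal G}\circ\psi=\psi^G\circ\gamma_{\mathcal G}$. So the volume of $\psi_*\mathcal G$ over $\psi(U)$ is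
\begin{equation}\label{psi}
\int_UJ(\psi^G\circ\gamma_{\mathcal G})\le C_\psi\int_UJ(\gamma_{\mathcal G})=C_\psi\operatorname{vol}(\mathcal G|_U).
\end{equation}
In particular $\operatorname{vol}(\psi_*\mathcal P)<\infty$.

Apply this to $\mathcal F_\delta$, with $r\in(0,1)$. By Proposition~\ref{concprop}(a) and \eqref{psi}, the volume of $\psi_*\mathcal F_\delta$ over the image of $\{|\eta|<r\}$ has $\limsup_{\delta\to0}$ at most $C_\psi(\nu+cr)$. On $\{|\xi|\le1/r\}$ the integrand $J(\psi^G\circ\gamma_{\mathcal F_\delta})$ converges uniformly to $J(\psi^G\circ\gamma_{\mathcal P})$ by Proposition~\ref{concprop}(b). So the volume of $\psi_*\mathcal F_\delta$ over the image of this set converges to that of $\psi_*\mathcal P$ over the same image, which is at most $\operatorname{vol}(\psi_*\mathcal P)$. Since each $\psi_*\mathcal F_\delta$ is the image of the Hopf fibration under the diffeomorphism $\psi\circ D_\delta\circ\widehat\Psi$,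
\[
\inf_{\varphi\in\mathrm{Diff}(S^7)}\operatorname{vol}(\varphi_*\mathrm{Hopf})\le\operatorname{vol}(\psi_*\mathcal P)+C_\psi(\nu+cr),
\]
where $c$ depends on $\Psi$ but not on $r$. Let first $r\to0$ with $\Psi$ fixed, then $\nu\to0$, which is possible by Proposition~\ref{cut}, since $C_\psi$ does not depend on $\Psi$. As $\psi$ was arbitrary, the theorem follows.
\end{proof}

\begin{thebibliography}{9}
\bibitem{BCR} Bochnak, Coste, Roy, \emph{Real Algebraic Geometry}.
\bibitem{BJ} Fabiano Brito and David L. Johnson, \emph{Volume-minimizing foliations on spheres}, arXiv:math/0402294 (2004).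
\end{thebibliography}

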